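# Schmidt's game in the plane, and uniformizing relations on $2^\omega$

## 1. A game on the line in which II must name a member of a set

Two players choose nested closed intervals on the line. When it is II's turn, the current interval has a center $p$ and a radius $\varrho$. II chooses an interval of radius $\frac25\varrho$ inside it, so she moves the center by at most $\varrho-\frac25\varrho=0.6\varrho$. Then I chooses an interval of radius $\frac1{10}\varrho$ inside hers, so he moves the center by at most $\frac25\varrho-\frac1{10}\varrho=0.3\varrho$. The radius has been divided by $10$ and the next round begins. Player I opens by choosing the first center $p_0$; the first radius is $1$. The intervals shrink to a point $z$, and II wins if $z$ lies in a target set $T$ fixed in advance.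

Let us play. I opens at $0$. Say II plays $0.5$; I answers $0.3$, a move of $0.2\le0.3$. The radius is now $0.1$. Say II plays $0.3-0.04$; I answers $0.3-0.03$, a move of $0.01\le 0.03$. The pattern is a rule for I: if II moves the center by $v$, I answers at distance exactly $0.3\varrho$ from the old center, on the side to which II moved (upward if $v=0$). This is always legal, because $|v|\le0.6\varrho$ gives $\big||v|-0.3\varrho\big|\le0.3\varrho$. Playing so from $p_0=0$, I forces
$$z\in K=\Big\{0.3\sum_{n}\varepsilon_n10^{-n}:\varepsilon\in\{\pm1\}^\omega\Big\},$$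
and II chooses the signs. In effect II writes an element of $2^\omega$.

Now fix a set $B\subseteq2^\omega$, put $\kappa_y=0.3\sum_n(-1)^{y(n)}10^{-n}$, and take the target
$$T_B=(\mathbb R\setminus K)\cup\{\kappa_y:y\in B\}.$$
If $B=\emptyset$, then I wins by the rule above. Suppose that $B\ne\emptyset$ and fix $y\in B$. We check that II can win against every opening.

If $p_0>0$, II moves up by the maximal amount in each round. I takes back at most half of it, so the center rises by at least $0.3\varrho$ per round, and $z\ge p_0+0.3(1+\frac1{10}+\cdots)=p_0+\frac13>\frac13=\max K$. So $z\notin K$. The case $p_0<0$ is symmetric.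

If $p_0=0$, II moves in round $n$ by $(-1)^{y(n)}0.6\cdot10^{-n}$. I's answer then lies between $0.3\cdot10^{-n}$ and $0.9\cdot10^{-n}$ from the old center, on II's side. If he always takes the near end, $z=\kappa_y\in T_B$. Let $n$ be the first round in which he does not, let $t$ be the center at the start of that round, and say II moved up. The new center is $t+(0.3+\xi)10^{-n}$ with $\xi>0$. From now on II always moves up maximally. Then
$$z\ge t+(0.3+\xi)10^{-n}+\tfrac13 10^{-n-1}>t+\tfrac13 10^{-n},\qquad z\le t+10^{-n},$$
the second because $z$ lies in the interval of center $t$ and radius $10^{-n}$. The elements of $K$ whose first $n$ signs are those of $t$ are at most $t+\frac13 10^{-n}$. An element of $K$ whose signs first differ from those of $t$ at a place $i<n$ has distance from $t$ at least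
$$0.6\Big(10^{-i}-\sum_{i<j<n}10^{-j}\Big)-\tfrac13 10^{-n}\ge 6\cdot10^{-n}-\tfrac13 10^{-n}>10^{-n},$$
since $10^{-i}-\frac19(10^{-i}-10^{-(n-1)})\ge10^{-(n-1)}$. So $z\notin K$, and II wins.

The game is therefore easy, but look at what a winning strategy $\tau$ for II does. Let I open at $0$ and follow his rule against $\tau$. The result is some $z=\kappa_{y'}$, and $z\in T_B$ forces $y'\in B$. Thus $\tau$ *names an element of $B$*. If I could, with his first move, feed in a parameter $u\in2^\omega$ and replace $B$ by a set $A_u$, then one winning strategy for II would name an element of $A_u$ for all $u$ at once. Functions that do this need not exist when only determinacy of games on integers is assumed, as we shall see. In the game above I has no place to put $u$, because he must open at $0$ with radius $1$. There are two natural places: a second coordinate, if we play in the plane, and the first radius, if I may choose it. Do these games then escape the axiom of determinacy?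

## 2. The games, the axioms, and what is proved

The base theory is $\mathsf{ZF}$ with dependent choices $\mathsf{DC}$. $\mathsf{AD}$ says that every game of length $\omega$ in which two players alternately play natural numbers is determined.

**Definition (Schmidt's games).** Let $(X,d)$ be a Polish space, $\alpha,\beta\in(0,1)$, $\rho>0$, $T\subseteq X$. Players I and II alternately play closed balls $B(x_0,\rho_0),B(x_1,\rho_1),\dots$, a ball being regarded as the pair (center, radius). I plays the even-indexed balls. The radii are forced: $\rho_0=\rho$, $\rho_{2n+1}=\alpha\rho_{2n}$, $\rho_{2n+2}=\beta\rho_{2n+1}$. The rule is $d(x_n,x_{n+1})+\rho_{n+1}\le\rho_n$; the first player to violate it loses. If nobody does, the balls meet in one point $z$, and II wins iff $z\in T$. This is Schmidt's $(\alpha,\beta,\rho)$ game with target set $T$. In Schmidt's $(\alpha,\beta)$ game I also chooses $\rho_0>0$ in his first move. A game is determined if one player has a winning strategy, that is, a function from positions to legal moves all of whose plays he wins.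

Section 1 treated the $(\frac25,\frac14,1)$ game on $\mathbb R$. The following question is posed in Logan Crone, Lior Fishman and Stephen Jackson, "Determinacy of Schmidt's Game and Other Intersection Games", arXiv:1712.01227 (2017). Two results are quoted from there. (1) Under $\mathsf{AD}$, every $(\alpha,\beta,\rho)$ game on $\mathbb R$ is determined, for every target. (2) $\mathsf{AD}^+$ does not suffice to prove the determinacy of the $(\alpha,\beta,\rho)$ game on $\mathbb R^n$ for $n\ge3$. Here $\mathsf{AD}^+$ is Woodin's strengthening of $\mathsf{AD}$: it consists of $\mathsf{AD}$ together with $\mathsf{DC}_{\mathbb R}$, the statement that every set of reals is $\infty$-Borel, and ordinal determinacy for ordinals $\lambda<\Theta$. It appears below only in a remark in Section 6. The question is what happens in the plane: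

(a) Does $\mathsf{AD}$ over $\mathsf{ZF}+\mathsf{DC}$ imply that all $(\alpha,\beta,\rho)$ games on $\mathbb R^2$ are determined, for all $\alpha,\beta\in(0,1)$, $\rho>0$, $T\subseteq\mathbb R^2$?

(b) Does it imply that all $(\alpha,\beta)$ games on $\mathbb R^2$ are determined, for all $\alpha,\beta\in(0,1)$, $T\subseteq\mathbb R^2$?

Throughout, $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ is assumed consistent. Both answers are negative, and no further hypothesis is needed.

**Definition ($\mathsf{Unif}$).** For $A\subseteq2^\omega\times2^\omega$ write $A_u=\{y:A(u,y)\}$. $\mathsf{Unif}$ says: whenever all sections $A_u$ are nonempty, there is $F:2^\omega\to2^\omega$ with $A(u,F(u))$ for all $u$; such an $F$ uniformizes $A$.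

For example, if $A(u,y)$ means $y\ne u$, then flipping the first bit of $u$ uniformizes $A$. What $\mathsf{Unif}$ asserts is that some $F$ exists also when there is no rule in sight.

**Theorem A ($\mathsf{ZF}$).** Let $\alpha=\frac37$, $\beta=\frac1{3000}$, $\rho>0$. If Schmidt's $(\alpha,\beta,\rho)$ game on $\mathbb R^2$ is determined for every target set, then $\mathsf{Unif}$ holds.

**Theorem B ($\mathsf{ZF}$).** Let $\alpha=\frac25$, $\beta=\frac14$. If Schmidt's $(\alpha,\beta)$ game on $\mathbb R$ is determined for every target set, then $\mathsf{Unif}$ holds. The same is true with $\mathbb R^d$ in place of $\mathbb R$ for any $d\ge1$, in particular for $\mathbb R^2$.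

To use them we need a model of determinacy in which $\mathsf{Unif}$ fails. Recall that $L(\mathbb R)$ is the smallest inner model containing all reals and ordinals. In it every set is definable from ordinals and a real; hence every nonempty set there is a surjective image of $\mathbb R\times\gamma$ for some ordinal $\gamma$. Recall also that $OD_u$ is the class of sets definable from ordinals and the parameter $u$ (the sequence $n\mapsto u(n+1)$ is a member), and that $OD_u$ has a wellorder definable from $u$. Finally, $\mathsf{AD}$ implies that $2^\omega$ cannot be wellordered.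

**Lemma 1.** If $M\models\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$, then $N=L(\mathbb R)^M$ satisfies $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}+\neg\mathsf{Unif}$.

*Proof.* $N$ satisfies $\mathsf{ZF}$ and has the same reals as $M$. Strategies and plays in integer games are coded by reals, so a winning strategy in $M$ is one in $N$, and $\mathsf{AD}$ holds in $N$.

For $\mathsf{DC}$, let $E\in N$ be a relation on $X\neq\emptyset$ with $\forall x\,\exists y\;x\,E\,y$, and let $F:\mathbb R\times\gamma\to X$ be a surjection in $N$. Fix $r_0,\xi_0$. Call $(r_0,\dots,r_n)$ good if, recursively, $\xi_{i+1}=\min\{\xi:F(r_i,\xi_i)\,E\,F(r_{i+1},\xi)\}$ exists for all $i<n$. Since $F(r_n,\xi_n)$ has an $E$-successor and $F$ is onto, every good sequence has a good one-step extension. By $\mathsf{DC}$ in $M$ there is an infinite sequence of reals all of whose initial segments are good. It is coded by one real, so it lies in $N$; since the $\xi_i$ are computed from it in $N$, the $E$-chain $(F(r_i,\xi_i))_i$ lies in $N$.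

For $\neg\mathsf{Unif}$, work in $N$ and let $A(u,y)$ mean $y\notin OD_u$. If a section $A_u$ were empty, then $2^\omega\subseteq OD_u$ would be wellorderable, contradicting $\mathsf{AD}$. Suppose $F$ uniformizes $A$. Then $F\in OD_s$ for some $s\in2^\omega$, because every set is ordinal definable from a real. So $F(s)\in OD_s$, contradicting $A(s,F(s))$. $\square$

**Corollary.** The answers to (a) and (b) are both **no**. Let $M\models\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ and $N=L(\mathbb R)^M$. In $N$, for every $\rho>0$ there is $T\subseteq\mathbb R^2$ whose $(\frac37,\frac1{3000},\rho)$ game is not determined, and there is $T\subseteq\mathbb R^2$ whose $(\frac25,\frac14)$ game is not determined.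

*Proof.* Apply Theorems A and B inside $N$, where $\mathsf{Unif}$ fails by Lemma 1. $\square$

It remains to prove the two theorems. We begin with Theorem B, which stays on the line of Section 1.

## 3. Steering one coordinate, and sums of signs

A concentric ball is always a legal move. So we describe a strategy only on the positions that arise when it is followed; elsewhere it plays concentric balls. The opponent is assumed to move legally, since otherwise he loses. "II can ensure" means that II has a strategy for it from the given position.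

Put $\sigma=\alpha\beta$, $p_n=x_{2n}$ (I's centers), $y_n=x_{2n+1}$ (II's centers), so $\rho_{2n}=\rho_0\sigma^n$. *Stage $n$* starts with II to move at $p_n$. With
$$a_n=(1-\alpha)\rho_{2n},\qquad b_n=(1-\beta)\alpha\rho_{2n}$$
legality means $|y_n-p_n|\le a_n$ and $|p_{n+1}-y_n|\le b_n$. Also $|z-p_n|\le\rho_{2n}$. Put
$$c_n=a_n-b_n,\qquad r_n=\sum_{m\ge n}c_m,\qquad R_n=a_n-r_n=b_n-r_{n+1}.$$
All of these are multiplied by $\sigma$ from one stage to the next. The two cases we need are as follows.

* Theorem B: $\sigma=\frac1{10}$, and for a ball of radius $\varrho$ with II to move, $a=\frac35\varrho$, $b=c=\frac3{10}\varrho$, $r=\frac13\varrho$, $R=\frac4{15}\varrho$.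
* Theorem A with $\rho=7$: $\sigma=\frac1{7000}$, $a_0=4$, $b_0=2.999$, $c_0=1.001$, $r_0=\frac{7007}{6999}\approx1.0011$, $R_0\approx2.9989$.

In both cases $c_n>0$, $R_n>0$ and $c_n>r_{n+1}$.

**Lemma 2 (projection).** Let $T\subseteq\mathbb R^e$ and $d\ge e$. If a player has a winning strategy in the game on $\mathbb R^d$ with target $T\times\mathbb R^{d-e}$, then he has one in the game on $\mathbb R^e$ with target $T$ and the same parameters.

*Proof.* He keeps a shadow play in $\mathbb R^d$. He lifts each of the opponent's moves by giving its center the last $d-e$ coordinates of the previous center in the shadow play (of $0$ if there is none), applies the given strategy there, and projects its moves to $\mathbb R^e$. Lifting preserves the distance to the previous center and projecting does not increase distances, so legal moves go to legal moves. The limit point of the shadow play projects to that of the real play. $\square$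

**Lemma 3 (control).** Let $\pi$ be a coordinate function, with II to move at $p_m$. Using only moves parallel to that axis:

1. II can ensure $\pi(z)\ge\pi(p_m)+r_m$; she can also ensure $\pi(z)\le\pi(p_m)-r_m$.
2. For any $t^*$, II can ensure $|\pi(z)-t^*|\le\max(|\pi(p_m)-t^*|-r_m,\;R_m)$.
3. If $|t^*-\pi(p_m)|\le a_m$, II can ensure $|\pi(z)-t^*|\le R_m$.

*Proof.* (1) II moves by $+a_k$ (respectively $-a_k$) at each stage $k\ge m$; I takes back at most $b_k$, so she gains $c_k$.

(2) Let $D_k=|\pi(p_k)-t^*|$. II moves toward $t^*$ by $\min(a_k,D_k)$. Then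
$$D_{k+1}\le\max(D_k-a_k,0)+b_k=\max(D_k-c_k,\,b_k),$$
and subtracting $r_{k+1}$ gives $D_{k+1}-r_{k+1}\le\max(D_k-r_k,R_k)$. Since $R_k$ decreases, $D_k-r_k\le\max(D_m-r_m,R_m)$ for all $k\ge m$ by induction. Let $k\to\infty$; $r_k\to0$.

(3) II moves to $\pi$-coordinate $t^*$. Then $D_{m+1}\le b_m$, so $D_{m+1}-r_{m+1}\le R_m$. Apply (2) at stage $m+1$, where $R_{m+1}<R_m$. $\square$

Fix now a normalized starting radius: $1$ for Theorem B and $7$ for Theorem A, so that $c_n=0.3\cdot10^{-n}$ and $c_n=1.001\cdot7000^{-n}$ respectively. For $w\in\{\pm1\}^n$ let $t_w=\sum_{i<n}w_ic_i$, let $K=\{\sum_n\varepsilon_nc_n:\varepsilon\in\{\pm1\}^\omega\}$, and let $K_w$ be the set of those sums with $\varepsilon\supset w$. For $\kappa\in K$ let $y_\kappa\in2^\omega$ be given by $\varepsilon_n=(-1)^{y_\kappa(n)}$; part (1) of the next lemma shows that this makes sense.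

**Lemma 4 (sums of signs).** $K$ is compact and $K=-K$. For $w\in\{\pm1\}^n$:

1. The signs of $\kappa\in K$ are uniquely determined, and two elements of $K$ are ordered by the first sign in which they differ. So $\kappa\mapsto y_\kappa$ is a bijection $K\to2^\omega$. Moreover, $K_w$ has minimum $t_w-r_n$ and maximum $t_w+r_n$; $\max K=r_0$ is attained only by all signs $+$.
2. If $n\ge1$, $w'\in\{\pm1\}^n$ and $w'\ne w$, then $|t_w-t_{w'}|\ge2c_{n-1}$.
3. If $n\ge1$, every $\kappa\in K\setminus K_w$ satisfies $|\kappa-t_w|\ge2c_{n-1}-r_n$.
4. Every $\kappa\in K$ satisfies $|\kappa-t_w|\ge c_n-r_{n+1}$; elements of $K_{w+}$ lie above $t_w$, elements of $K_{w-}$ below.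

*Proof.* $K$ is a continuous image of $\{\pm1\}^\omega$, and flipping all signs gives $K=-K$. (1) If two sign sequences first differ at $i$, the sum with $+$ there exceeds the other by at least $2c_i-2r_{i+1}>0$. The rest is clear. (2) Let $i<n$ be the first difference. Then
$$|t_w-t_{w'}|\ge2c_i-2\sum_{i<j<n}c_j=2(c_i-r_{i+1})+2r_n\ge2(c_{n-1}-r_n)+2r_n=2c_{n-1},$$
because $c_i-r_{i+1}=\sigma^i(c_0-r_1)$ decreases with $i$. (3) $\kappa\in K_{w'}$ for some $w'\ne w$ of length $n$, and $|\kappa-t_{w'}|\le r_n$; use (2). (4) If $\kappa\in K_w$, then $\kappa-t_w$ is $\pm c_n$ plus a tail of absolute value at most $r_{n+1}<c_n$. If $\kappa\notin K_w$, then by (3) $|\kappa-t_w|\ge2c_{n-1}-r_n>r_n\ge c_n-r_{n+1}$. $\square$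

In the setting of Theorem B, $c_n-r_{n+1}=\frac4{15}10^{-n}$ and $2c_{n-1}=6\cdot10^{-n}$. In particular $\frac4{15}\le|\kappa|\le\frac13$ for $\kappa\in K$.

## 4. The radius as parameter: proof of Theorem B

The plan is to let I open with center $0$ and radius $\rho$, where $\rho$ ranges over a set $P$ of codes for $u\in2^\omega$. From $(0,\rho)$ the game of Section 1, magnified by $\rho$, makes II choose a point $\rho\kappa$ of $\rho K$. So the target should contain all points outside $\bigcup_{\rho\in P}\rho K$, and $\rho\kappa$ should belong to it iff $\kappa$ codes a member of $A_u$.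

Three things can go wrong. First, $\rho\kappa=\rho'\kappa'$ may happen with different $\rho,\rho'$, and then the target confuses two parameters. Second, I may open with any center and any radius, and II must be able to avoid $\bigcup_\rho\rho K$ from every opening that does not fit a copy $\rho K$ exactly. Third, some unwanted openings do fit exactly. I may open at center $\rho t_w$ with radius $\rho10^{-N}$, $|w|=N$. By his rule from Section 1 he then forces $z=\rho\kappa$ with $\kappa\in K_w$, so he has fixed the first $N$ signs himself. If we let $\rho\kappa\in T$ mean $A(u,y_\kappa)$, and no member of $A_u$ begins with the bits coded by $w$, then I wins. The cure for the third problem is a coding that depends only on the tail of the signs. The cure for the first two is a very thin set $P$.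

**Step 1: the set $P$.** The aim is a perfect set of radii such that the copies $\rho K$ are disjoint and, at certain scales, II sees only one copy. We first note that $K/K=\{\kappa/\kappa':\kappa,\kappa'\in K\}$ is compact and null. It is compact because $0\notin K$. For $n\ge1$, $K$ is covered by the $2^n$ intervals $[\min K_w,\max K_w]$, $|w|=n$, of length $\frac23 10^{-n}$, consisting of numbers of absolute value in $[\frac4{15},\frac13]$. So $K/K$ is covered by $4^n$ intervals of length $O(10^{-n})$, and $4^n10^{-n}\to0$.

We construct finite sets $E_k\subset\mathbb Q$, reals $\eta_k>0$, integers $n_0<n_1<\cdots$ and rationals $\varepsilon_k>0$. Let $E_0=\{\frac32\}$ and $\eta_0=1$. For $k\ge1$ the compact sets $eK$ $(e\in E_k)$ will be pairwise disjoint, and we let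
$$\eta_k=\min\big(1,\ \min\{\operatorname{dist}(eK,e'K):e\ne e'\in E_k\}\big)>0 .$$
Given $E_k,\eta_k$, choose $n_k$ (larger than $n_{k-1}$ if $k\ge1$) with $10^{-n_k}<\eta_k/8$, and $\varepsilon_k\le10^{-n_k-k-4}$, with $\varepsilon_k\le\varepsilon_{k-1}/4$ if $k\ge1$. Then replace each $e\in E_k$ by two rationals within $\varepsilon_k/2$ of $e$, so that $e'K\cap e''K=\emptyset$ for all distinct chosen points $e',e''$; these form $E_{k+1}$. Choose the points one at a time. A new point $e'$ must avoid the sets $g\cdot(K/K)$ for the finitely many $g$ already chosen. These are closed and null, so the complement of their union is open and dense and contains suitable rationals. (As $1\in K/K$, the chosen points are distinct.) Taking least choices in fixed enumerations, we use no choice axiom.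

For $e\ne e'$ in $E_k$ we have $\eta_k\le\operatorname{dist}(eK,e'K)\le\frac13|e-e'|$, and $\varepsilon_k<\eta_k/8$. So the intervals $[e-\varepsilon_k,e+\varepsilon_k]$, $e\in E_k$, are disjoint. Both children of such an interval lie inside it, since $\frac12\varepsilon_k+\varepsilon_{k+1}\le\frac34\varepsilon_k$. Put
$$P=\bigcap_k\ \bigcup_{e\in E_k}[e-\varepsilon_k,e+\varepsilon_k].$$
$P$ is compact, $P$ and all $E_k$ lie in $[\frac54,\frac74]$, and every $[e-\varepsilon_k,e+\varepsilon_k]$ contains a point of $P$. Let $f:P\to2^\omega$ be the bijection that reads off the branch, the smaller child being labelled $0$.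

If $|\rho-e|\le\varepsilon_k$, then $|\rho\kappa-e\kappa|\le\varepsilon_k/3$ for $\kappa\in K$. Distinct $\rho,\rho'\in P$ lie, for some $k$, in intervals of distinct $e,e'\in E_k$, so $\operatorname{dist}(\rho K,\rho'K)\ge\eta_k-\frac23\varepsilon_k>0$. Hence $(\rho,\kappa)\mapsto\rho\kappa$ is injective on $P\times K$. Let
$$U=\{\rho\kappa:\rho\in P,\ \kappa\in K\},$$
a compact set with $U=-U$.

**Step 2: the target.** The aim is a coding that finitely many signs cannot spoil. Let $A$ have nonempty sections, and fix a bijection $(i,j)\mapsto\langle i,j\rangle$ of $\omega^2$ with $\omega$. For $\rho\in P$ and $\kappa\in K$ with signs $\varepsilon_n$, let $A^*(\rho,\kappa)$ mean: there is $y\in A_{f(\rho)}$ such that for each $i$, $\varepsilon_{\langle i,j\rangle}=(-1)^{y(i)}$ for all but finitely many $j$. Such a $y$ is determined by $\kappa$. Put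
$$T=\mathbb R\setminus\{\rho\kappa:\rho\in P,\ \kappa\in K,\ \neg A^*(\rho,\kappa)\}\ \supseteq\ \mathbb R\setminus U .$$
By injectivity, $\rho\kappa\in T$ iff $A^*(\rho,\kappa)$, for $\rho\in P$, $\kappa\in K$.

**Step 3: immediate wins.** The aim is to name the situation in which II can avoid $U$ at once. We write a position with II to move as $(p,\varrho)$, and $a,b,R$ refer to $\varrho$. Say that $(p,\varrho)$ *has an immediate win* if there is $t^*\in[p-a,p+a]$ with $[t^*-R,t^*+R]\cap U=\emptyset$. Then II can force $z\notin U$ by Lemma 3(3). Since $U$ is closed, the set of such $t^*$ is relatively open in $[p-a,p+a]$, so II may use the first suitable rational in a fixed enumeration.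

For illustration replace $U$ by $K$. At $(0,\frac12)$ we have $R=\frac2{15}$, and $t^*=0$ works because $|\kappa|\ge\frac4{15}$ on $K$. At $(0.1,1)$, $t^*=0.7$ works, since $0.7-\frac4{15}>\frac13$. But $(0,1)$ has no immediate win: for $0\le t^*\le\frac8{15}$ the interval $[t^*-\frac4{15},t^*+\frac4{15}]$ contains $\frac4{15}\in K$, and for $\frac8{15}\le t^*\le\frac35$ it contains $\frac13\in K$; negative $t^*$ are symmetric. The next lemma says that, at suitable scales, a position without an immediate win is nearly a scaled copy of this one.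

**Lemma 5.** Let $10^{-n_k-1}<\varrho\le10^{-n_k}$, and suppose that $(p,\varrho)$ has no immediate win. Then there are $e\in E_k$, $j\ge0$, $w\in\{\pm1\}^j$ with
$$|\varrho-e10^{-j}|\le4\varepsilon_k,\qquad|p-et_w|\le3\varepsilon_k,\qquad|\varrho10^j-e|\le10^{-k-1}.$$

*Proof.* Write $\varepsilon=\varepsilon_k$; then $\varepsilon\le10^{-n_k-4}\le\varrho/100$. Let $W=[p-a-R,p+a+R]$, an interval of length $\frac{26}{15}\varrho<\frac12\eta_k$. By Step 1, $U$ is covered by the sets $U_e=\{\rho\kappa:|\rho-e|\le\varepsilon,\ \kappa\in K\}$, $e\in E_k$. Each point of $U_e$ is within $\varepsilon/3$ of $eK$, so different $U_e$ have distance at least $\eta_k-\varepsilon>\frac12\eta_k$. Hence $W$ meets at most one of them.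

*Finding $e$ and $w$.* Neither $t^*=p-a$ nor $t^*=p+a$ gives an immediate win, and $a-R=\frac13\varrho$. So there are $u_1,u_3\in U$ with
$$u_1\in[p-a-R,\ p-\tfrac\varrho3],\qquad u_3\in[p+\tfrac\varrho3,\ p+a+R].$$
Both lie in $W$, hence in the one $U_e$ that meets $W$. Choose $u_1',u_3'\in eK$ within $\varepsilon$ of $u_1,u_3$. Then $u_3'-u_1'\ge\frac23\varrho-2\varepsilon>0$. Let $w$ be the longest word with $u_1',u_3'\in eK_w$ and let $j=|w|$. So $u_1'\in eK_{w-}$ and $u_3'\in eK_{w+}$.

*Upper bound for $\varrho$.* The set $eK_w$ has diameter $\frac23e10^{-j}$, so $\frac23\varrho-2\varepsilon\le\frac23e10^{-j}$, i.e. $\varrho\le e10^{-j}+3\varepsilon$.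

*Lower bound for $\varrho$.* Suppose $R<\frac4{15}e10^{-j}-\varepsilon$. By Lemma 4(4), $eK$ misses the open interval of radius $\frac4{15}e10^{-j}$ about $et_w$. So $[et_w-R,et_w+R]$ has distance more than $\varepsilon$ from $eK$, and it misses $U_e$. Moreover $u_1\le u_1'+\varepsilon\le et_w-\frac4{15}e10^{-j}+\varepsilon<et_w-R$, and likewise $u_3>et_w+R$. So $[et_w-R,et_w+R]\subseteq[u_1,u_3]\subseteq W$, and therefore $et_w\in[p-a,p+a]$. As $W$ meets no other $U_{e'}$, the point $t^*=et_w$ gives an immediate win, a contradiction. So $\frac4{15}\varrho=R\ge\frac4{15}e10^{-j}-\varepsilon$, whence $\varrho\ge e10^{-j}-4\varepsilon$.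

*The center.* We have $p+\frac\varrho3\le u_3\le e(t_w+\frac13 10^{-j})+\varepsilon$, so $p\le et_w+\frac13(e10^{-j}-\varrho)+\varepsilon\le et_w+\frac43\varepsilon+\varepsilon\le et_w+3\varepsilon$. Symmetrically, $p-\frac\varrho3\ge u_1\ge e(t_w-\frac13 10^{-j})-\varepsilon$ gives $p\ge et_w-3\varepsilon$.

*The ratio.* $e10^{-j}\ge\varrho-3\varepsilon\ge\varrho/2$ and $e<2$ give $10^{-j}\ge\varrho/4$. So $|\varrho10^j-e|\le4\varepsilon10^j\le16\varepsilon/\varrho\le16\cdot10^{n_k+1}\varepsilon_k\le16\cdot10^{-k-3}\le10^{-k-1}$. $\square$

The next two lemmas deal with openings of the wrong radius, and with the right radius but a wrong center.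

**Lemma 6.** If $\rho_0\ne\rho10^{-i}$ for all $\rho\in P$ and $i\in\mathbb Z$, then II can force $z\notin U$ from any opening $(x_0,\rho_0)$.

*Proof.* II plays concentric balls until an immediate win is available, and then takes it. Suppose that in some play none ever is. For each large $k$ there is a stage $n$ whose radius $\rho_010^{-n}$ lies in $(10^{-n_k-1},10^{-n_k}]$. By Lemma 5 there are $j$ and $e\in E_k$ such that $\rho_010^{i_k}$, with $i_k=j-n$, is within $10^{-k-1}$ of $e$, hence within $10^{-k-1}+\varepsilon_k$ of $P$. As $e\in[\frac54,\frac74]$, $\rho_010^{i_k}\in[1,2]$, so $i_k$ is the same number $i$ for all large $k$. Since $P$ is closed, $\rho_010^i\in P$, a contradiction. $\square$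

**Lemma 7.** Let $\rho\in P$, $N\ge0$, $p\notin\{\rho t_w:|w|=N\}$. From $(p,\rho10^{-N})$ II can force $z\notin U$.

*Proof.* Let $\rho t_w$, $|w|=N$, be nearest to $p$. Since $U=-U$ and $-t_w=t_{-w}$, we may reflect and assume $\xi=p-\rho t_w>0$. II moves by $+a$ at each stage until an immediate win is available, and then takes it. Let $p^{(i)}$ be the center after $i$ rounds of moving up. We first show that these centers stay away from the fitting positions.

In a round that starts with radius $\varrho$ the center rises by an amount in $[a-b,a+b]=[\frac3{10}\varrho,\frac9{10}\varrho]$. Writing $w+^i$ for $w$ followed by $i$ plus signs, we get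
$$\rho t_{w+^i}+\xi\ \le\ p^{(i)}\ \le\ p+\rho10^{-N}.$$
Let $u\in\{\pm1\}^{N+i}$. If $t_{u\restriction N}\le t_w$, then $t_u\le t_{w+^i}$ and $p^{(i)}-\rho t_u\ge\xi$. Otherwise $N\ge1$; let $t_{w'}$ be the next value above $t_w$ among words of length $N$. Then $t_u\ge t_{w'}-\frac13 10^{-N}$, and $p\le\rho t_w+\frac\rho2(t_{w'}-t_w)$ because $\rho t_w$ is nearest to $p$. Lemma 4(2) gives $t_{w'}-t_w\ge6\cdot10^{-N}$, so
$$\rho t_u-p^{(i)}\ge\tfrac\rho2(t_{w'}-t_w)-\tfrac43\rho10^{-N}\ge\rho\big(3-\tfrac43\big)10^{-N}\ge\rho10^{-N}.$$
So $|p^{(i)}-\rho t_u|\ge\xi^*:=\min(\xi,\rho10^{-N})>0$ for all $i$ and all $u$ of length $N+i$.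

Suppose no immediate win ever occurs. For large $k$ apply Lemma 5 at the stage with radius $\rho10^{-N'}\in(10^{-n_k-1},10^{-n_k}]$, $N'=N+i$. From $|\rho10^{j-N'}-e|\le10^{-k-1}$ and $\rho,e\in[\frac54,\frac74]$ we get $j=N'$ (otherwise $\rho10^{j-N'}\ge12.5$ or $\le0.175$), and then $|\rho-e|\le10^{-k-1}$. So for some $u$ of length $N'$
$$|p^{(i)}-\rho t_u|\le|p^{(i)}-et_u|+|e-\rho||t_u|\le3\varepsilon_k+\tfrac13 10^{-k-1}.$$
For large $k$ this contradicts the bound $\xi^*$. $\square$

**Step 4: I has no winning strategy.** We show that II can win after any opening $(x_0,\rho_0)$. If Lemma 6 applies, she forces $z\notin U$, so $z\in T$. Otherwise $\rho_0=\rho10^{-N}$ with $\rho\in P$, $N\in\mathbb Z$. II plays concentrically until the radius is $\rho10^{-N_0}$, where $N_0=\max(N,0)$. Fix $y\in A_{f(\rho)}$ and let $\varepsilon^*_{\langle i,j\rangle}=(-1)^{y(i)}$. Call $(p,\rho10^{-n})$ critical if $p=\rho t_w$ for some (unique) $w$ of length $n$. While the position is critical, II plays $p+\varepsilon_n^*\frac35\rho10^{-n}$. At the first noncritical position she switches to Lemma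 7, and $z\notin U$, so $z\in T$.

Suppose all positions from radius $\rho10^{-N_0}$ on are critical. At $(\rho t_w,\rho10^{-n})$, I's next center is of the form $\rho t_{w'}$, $|w'|=n+1$, and is within $\frac3{10}\rho10^{-n}$ of $\rho(t_w+\varepsilon_n^*\frac6{10}10^{-n})$. So $|t_{w'\restriction n}-t_w|\le(\frac9{10}+\frac3{10})10^{-n}<6\cdot10^{-n}$, and by Lemma 4(2) $w'\restriction n=w$ (trivially if $n=0$). The extension of $w$ by $-\varepsilon_n^*$ is excluded, because its value has distance $\frac9{10}10^{-n}$ from $t_w+\varepsilon_n^*\frac6{10}10^{-n}$. So $w'$ is $w$ followed by $\varepsilon^*_n$. Hence $z=\rho\kappa$, where the signs of $\kappa$ agree with $\varepsilon^*$ from $N_0$ on. So $A^*(\rho,\kappa)$ holds and $z\in T$.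

**Step 5: a winning strategy for II uniformizes $A$.** By hypothesis the game with target $T$ is determined, so by Step 4 II has a winning strategy $\tau$. Given $u\in2^\omega$, let $\rho\in P$ be the point with $f(\rho)=u$. I opens with $(0,\rho)$. When $\tau$ answers $\rho t_w+v$ to $(\rho t_w,\rho10^{-n})$, $|w|=n$, I plays $\rho t_w+\varepsilon\frac3{10}\rho10^{-n}$ with $\varepsilon=+$ iff $v\ge0$; this is $\rho t_{w\varepsilon}$. It is legal by the computation of Section 1. The limit is $z=\rho\kappa$ with $\kappa\in K$. As $z\in T$, $A^*(\rho,\kappa)$ holds; let $F(u)$ be the unique witnessing $y$. Then $A(u,F(u))$, and $F$ is defined without any choice.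

This proves $\mathsf{Unif}$ from the hypothesis on $\mathbb R$. If the hypothesis is given on $\mathbb R^d$, apply it to the target $T\times\mathbb R^{d-1}$; by Lemma 2 the game on $\mathbb R$ with target $T$ is then determined as well. This proves Theorem B. $\blacksquare$

## 5. The abscissa as parameter: proof of Theorem A

By a homothety we may take $\rho=7$. Then $a_n,b_n,c_n$ are $4,\ 2.999,\ 1.001$ times $7000^{-n}$, and $\rho_{2n}=7\cdot7000^{-n}$. Note $b_n>2c_n$ and $a_{n+1}<c_n$. Points of the plane are written $(q,t)$; $t(\cdot)$ is the height. $K$, $t_w$, $K_w$ are as in Section 3 for $c_n=1.001\cdot7000^{-n}$. Write $+^n$ for the word of $n$ plus signs, so $t_{+^n}=r_0-r_n$.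

The plan is to let the height play the game of Section 1 and to store $u$ in the first coordinate. Two tools concern the first coordinate.

### 5.1. The slot, and a porous set of abscissas

Suppose II moves from $(q,t)$ to $(q+h,t+v)$ at stage $k$, and I wants to answer at height $t+\varepsilon c_k$. Then the legal abscissas for him are those of the interval, to be called the slot,
$$S=[q+h-\ell,\ q+h+\ell],\qquad\ell=\sqrt{b_k^2-(v-\varepsilon c_k)^2},$$
provided that the root is real. We often suppress $k$. Put $\lambda=\sqrt{1-2c/a}>0.7$ and $s=\sqrt{1-c/a}<0.866$; these do not depend on $k$. Since $b=a-c$, we have for $0\le h\le a$ and $\hat v=\sqrt{a^2-h^2}$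
$$b^2-(\hat v-c)^2=h^2-2c(a-\hat v)=h^2\Big(1-\frac{2c}{a+\hat v}\Big)\in[\lambda^2h^2,\ s^2h^2],\tag{1}$$
the second equality from $a-\hat v=h^2/(a+\hat v)$.

**Lemma 8.** Let $h^2+v^2\le a^2$, and let $\varepsilon=+$ if $v\ge0$, $\varepsilon=-$ if $v<0$. Then $\ell$ is real, $\ell\ge\lambda|h|$, and $\ell=0$ only if $(h,v)=(0,\pm a)$.

*Proof.* Here $\ell^2=b^2-(|v|-c)^2$, and $\big||v|-c\big|\le b$ since $c<b$ and $a-c=b$; equality holds only if $|v|=a$. If $|v|\ge c$, then $c\le|v|\le\sqrt{a^2-h^2}$, and (1) gives $\ell^2\ge\lambda^2h^2$. If $|v|<c$, then $\ell^2\ge b^2-c^2=(b-c)a=\lambda^2a^2\ge\lambda^2h^2$. $\square$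

Let $\mathcal C$ be the middle-thirds Cantor set and $C=9(\mathcal C+\mathbb Z)$. Its complementary intervals, the gaps, are bounded; we write a gap as $J=(m_J-g_J,m_J+g_J)$, and $g_J\le\frac32$. Let $f:C\to2^\omega$ map $9\mathcal C$ canonically and bijectively onto $2^\omega$, and let $f$ be the zero sequence on the rest of $C$.

**Lemma 9 (porosity).** Every closed interval of length $L\in(0,6]$ contains an open interval of length $L/18$ disjoint from $C$.

*Proof.* Choose $j\ge1$ with $18\cdot3^{-j}\le L<54\cdot3^{-j}$. An interval of length at least $2\cdot9\cdot3^{-j}$ contains a grid interval $[9i3^{-j},9(i+1)3^{-j}]$. This is, up to scale and translation, either an interval of the $j$-th step of the construction of $\mathcal C$, whose open middle third is removed next, or its interior already misses the set. So its open middle third misses $C$, and the length of that third is $3\cdot3^{-j}>L/18$. $\square$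

### 5.2. Three targets that do not work

**Every abscissa a parameter.** The sensible first try is $T_0=\{(q,t):t\notin K\}\cup\{(x,\kappa):\kappa\in K,\ A(f_0(x),y_\kappa)\}$ with a surjection $f_0:\mathbb R\to2^\omega$. To read off a member of $A_u$ from a strategy $\tau$ of II, I opens at $(x,0)$ with $f_0(x)=u$, and he needs a limit point with first coordinate $x$. But $\tau$ might move sideways, to $(x+4,0)$. I can take back at most $2.999$, and afterwards the limit is within $7/7000=0.001$ of $p_1$. So the first coordinate of $z$ is at least $x+4-2.999-0.001=x+1$, whatever I does. The play then says nothing about $A_u$. I must be able to punish sideways moves.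

**Only abscissas in $C$.** Try $T_1=\{(q,t):t\notin K\}\cup\{(x,\kappa):x\in C,\ \kappa\in K,\ A(f(x),y_\kappa)\}$. Now sideways moves are punished if they carry the play off $C$; but I wins outright by opening off $C$. He opens at $(q_0,0)$ with $q_0\notin C$, always answers at height $t_w\pm c_k$ as in Lemma 8, and chooses $q_{k+1}$ in the slot as far from $C$ as possible. Let $d=\operatorname{dist}(q_k,C)>0$. If $|h|\le d/2$, the point $q_k+h$ of the slot has distance at least $d/2$ from $C$. If $|h|>d/2$, the slot has length $2\ell\ge2\lambda|h|>\lambda d$ and $2\ell\le2b<6$, so by Lemma 9 it contains a point at distance at least $\lambda d/36>d/60$ from $C$. So the distance to $C$ shrinks at most by a factor $60$ per stage, while $|z-p_k|\le7\cdot7000^{-k}$. Hence the limit has first coordinate outside $C$ and height in $K$, and $z\notin T_1$.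

**Everything above the gaps.** Try $T_2=T_1\cup((\mathbb R\setminus C)\times K)$. Then II gets free wins. Let I open at $(3,0)$; $3\in C$ is the left endpoint of the gap $(3,6)$. II plays $(3,4)$. The lowest point of the disc of radius $b_0$ about $(3,4)$ is $(3,c_0)$, and it is the only point of its height. If I answers anything else, then $t(p_1)>c_0$, and by Lemma 3(1) II ensures $t(z)>c_0+r_1=r_0=\max K$. If he answers $(3,c_0)$, II uses Lemma 3(3) for the first coordinate with $t^*=3+a_1$ and gets the first coordinate of $z$ into $[3+r_1,3+a_1+R_1]\subset(3,6)$. In either case $z\in T_2$, and $A_{f(3)}$, even if it were empty, played no part.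

So some points above the gaps must be added, enough for II to reach them from any opening inside a gap, but not so many that II can reach them after leaving $C$. We shall add points at one height only, $r_0=\max K$, and only above a central window of each gap. The edge of the window is found by analyzing one kind of move.

### 5.3. The diagonal move

Suppose that $p_n=(q,t_{+^n})$, that $q$ lies in a gap with midpoint $m$, and that II wants to reach height $r_0$ close to $m$. She moves by $\eta$ horizontally toward $m$ and by $v=\sqrt{a_n^2-\eta^2}$ upward. If $v>b_n-c_n$, I's answer has height above $t_{+^n}-c_n$. We shall see in 5.5 that any height other than $t_{+^n}+c_n=t_{+^{n+1}}$ loses for him. At that height his slot has half-length $\sqrt{b_n^2-(v-c_n)^2}$. This leads to the following functions. Let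
$$h_n=\sqrt{a_n^2-(b_n-c_n)^2}\qquad(h_0\approx3.465),$$
and for $0\le h\le h_n$, with $v=\sqrt{a_n^2-h^2}\in[b_n-c_n,a_n]$,
$$f_n(h)=\sqrt{b_n^2-(v-c_n)^2},\qquad\delta_n(h)=h-f_n(h).$$
II gains at least $\delta_n(\eta)$ toward $m$ by such a move.

**Lemma 10.** On $[0,h_n]$: $\lambda h\le f_n(h)\le sh$; $f_n$ is continuous and strictly increasing; $f_n(y)-f_n(x)\ge\frac13(y-x)$ for $x\le y$; $\delta_n$ is continuous and nondecreasing; $0<\delta_n(h)<h$ for $h>0$.

*Proof.* The first claim is (1), and it gives the last one, as $0<\lambda$ and $s<1$. Suppress $n$. From $f^2=h^2-2c(a-v)$ and $v'=-h/v$ we get for $h>0$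
$$f'=\frac hf\Big(1-\frac cv\Big).$$
As $h\ge f$ and $v\ge b-c$, $f'\ge1-\frac c{b-c}=1-\frac{1.001}{1.998}>\frac13$. This gives monotonicity and the lower bound for differences. Also $f'\le1$: by (1), $(f/h)^2=1-\frac{2c}{a+v}$, so the claim is $(1-\frac cv)^2\le1-\frac{2c}{a+v}$. That is, $\frac{c^2}{v^2}\le\frac{2c}v-\frac{2c}{a+v}=\frac{2ca}{v(a+v)}$, or $c(a+v)\le2av$. This holds since $v\ge b-c>c$ and $a>c$. So $\delta$ is nondecreasing. $\square$

### 5.4. Windows and the target

For a gap $J$ let
$$\theta_0^J=g_J,\qquad\theta^J_{n+1}=\theta^J_n-\delta_n\big(\min(\theta^J_n,h_n)\big).$$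
By $\delta_n(\eta)<\eta$ these numbers are positive, and they do not increase; let $\gamma_J=\lim_n\theta_n^J\ge0$. Since $g_J\le\frac32<h_0$, we have $\theta^J_1=f_0(g_J)$, and so
$$\theta^J_n\le s\,g_J\qquad(n\ge1).\tag{2}$$
Put
$$D_n=\bigcup_J(m_J-\theta_n^J,\,m_J+\theta_n^J),\qquad G=\bigcup_J(m_J-\gamma_J,\,m_J+\gamma_J).$$
These sets are open and disjoint from $C$; $D_{n+1}\subseteq D_n$ and $G\subseteq D_n$ for all $n$. Think of $D_n$ as the set of abscissas from which, at stage $n$ and height $t_{+^n}$, II can still enter $G$. The recursion says that II's best diagonal move is the longest one that neither passes $m$ nor lets I reach a height of $t_{+^n}-c_n$ or less.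

Let $A\subseteq2^\omega\times2^\omega$ have nonempty sections. The target is
$$T=\{(q,t):t\notin K\}\ \cup\ (G\times\{r_0\})\ \cup\ \{(x,\kappa):x\in C,\ \kappa\in K,\ A(f(x),y_\kappa)\}.$$

### 5.5. I has no winning strategy

We show that II can win after any first move $p_0=(q,t)$. One remark is used repeatedly. If II plays straight up, $y_n=p_n+(0,a_n)$, then the lowest point of the disc of radius $b_n$ about $y_n$ is $p_n+(0,c_n)$, and it is the only point of its height. So any other answer has larger height.

**Openings with $t\ne0$.** By Lemma 3(1) II ensures $t(z)>r_0$ (if $t>0$) or $t(z)<-r_0$ (if $t<0$). So $t(z)\notin K$.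

**Openings with $t=0$, $q=x\in C$.** Here II names a member of the section. Pick $y\in A_{f(x)}$ and let $\varepsilon_n=(-1)^{y(n)}$. As long as $p_n=(x,t_w)$ with $w=\varepsilon\restriction n$, II plays $y_n=(x,t_w+\varepsilon_na_n)$. If I always answers $(x,t_w+\varepsilon_nc_n)$, then $z=(x,\kappa)$ with $y_\kappa=y$, so $z\in T$. Suppose that I first deviates at stage $n$, say with $\varepsilon_n=+$; the other case is symmetric, as $K=-K$. By the remark $t(p_{n+1})>t_w+c_n$. II now uses Lemma 3(1), and
$$t(z)\ge t(p_{n+1})+r_{n+1}>t_w+c_n+r_{n+1}=t_w+r_n .$$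
If $n=0$, then $t(z)>r_0$ and $t(z)\notin K$. If $n\ge1$, then also $t(z)-t_w\le|z-p_n|\le7\cdot7000^{-n}$. Elements of $K_w$ are at most $t_w+r_n$, and by Lemma 4(3) all other elements of $K$ have distance at least $2c_{n-1}-r_n=(14014-r_0)7000^{-n}>7\cdot7000^{-n}$ from $t_w$. So $t(z)\notin K$.

**Openings with $t=0$ and $q$ in a gap $J$.** Here II heads for $G\times\{r_0\}$. Write $m,\theta_n,\gamma$ for $m_J,\theta^J_n,\gamma_J$. Let $\mu=g_J-|q-m|>0$ and $\mu_n=3^{-n}\mu$. As long as $t(p_n)=t_{+^n}$, II maintains
$$p_n=(q_n,t_{+^n}),\qquad|q_n-m|\le\theta_n-\mu_n .\tag{3}$$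
This holds at $n=0$. Let $X=|q_n-m|$. If $X<h_n$, let $\eta=X$. If $X\ge h_n$, let $\eta=h_n(1-2^{-j})$ with the least $j$ such that $\delta_n(\eta)\ge\delta_n(h_n)-\mu_n/2$; it exists because $\delta_n$ is continuous. II moves $\eta$ horizontally toward $m$ and $v=\sqrt{a_n^2-\eta^2}$ upward. As $\eta<h_n$, $v>b_n-c_n$, so $t(p_{n+1})\ge t_{+^n}+v-b_n>t_{+^n}-c_n$. There are three cases.

*I answers above $t_{+^{n+1}}$.* Lemma 3(1) gives $t(z)\ge t(p_{n+1})+r_{n+1}>t_{+^{n+1}}+r_{n+1}=r_0$, and II wins.

*I answers strictly between $t_{+^n}-c_n$ and $t_{+^n}+c_n$.* Lemma 3(2) with $t^*=t_{+^n}$ gives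
$$|t(z)-t_{+^n}|\le\max\big(|t(p_{n+1})-t_{+^n}|-r_{n+1},\ R_{n+1}\big)<c_n-r_{n+1},$$
as $R_{n+1}=a_{n+1}-r_{n+1}<c_n-r_{n+1}$. By Lemma 4(4) $t(z)\notin K$, and II wins.

*I answers at height $t_{+^{n+1}}$.* Then $q_{n+1}$ is within $f_n(\eta)$ of II's abscissa, so $|q_{n+1}-m|\le X-\eta+f_n(\eta)$. We check (3) for $n+1$.

Let first $X<h_n$; the bound is $f_n(X)$. If $\theta_n\le h_n$, then $\theta_{n+1}=f_n(\theta_n)\ge f_n(X)+\frac13(\theta_n-X)$ by Lemma 10. If $\theta_n>h_n$, then
$$\theta_{n+1}=\theta_n-h_n+f_n(h_n)\ge\theta_n-h_n+f_n(X)+\tfrac13(h_n-X)\ge f_n(X)+\tfrac13(\theta_n-X).$$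
In both cases $\theta_{n+1}\ge f_n(X)+\frac13\mu_n=f_n(X)+\mu_{n+1}$.

Let now $X\ge h_n$. Then $\theta_n\ge X+\mu_n>h_n$, so $\theta_{n+1}=\theta_n-\delta_n(h_n)$, and
$$|q_{n+1}-m|\le X-\delta_n(\eta)\le\theta_n-\mu_n-\delta_n(h_n)+\tfrac12\mu_n=\theta_{n+1}-\tfrac12\mu_n\le\theta_{n+1}-\mu_{n+1}.$$

So II wins at some stage by one of the first two cases, or (3) persists. In the latter event she needs to get from the windows into $G$. We have $\theta_N-\gamma\le\sum_{n\ge N}h_n\le5\sigma^N$. Since $3\sigma<1$, there is $N$ with $3^{-N}\mu>5\sigma^N$. If stage $N$ is reached with (3), then $|q_N-m|\le\theta_N-\mu_N<\gamma$, so $q_N\in G$. From stage $N$ on II plays straight up. If I always answers $(q_N,t_{+^{n+1}})$, then $z=(q_N,r_0)\in G\times\{r_0\}\subseteq T$. Otherwise, at the first deviation, $t(p_{n+1})>t_{+^{n+1}}$, and II wins by Lemma 3(1) as in the first case.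

All openings are covered, so I has no winning strategy.

### 5.6. Off the vertical line II loses

The remaining task is to show that II cannot afford any move but straight up or straight down from a position above $C$. First a fact about slots.

**Lemma 11.** Let $k\ge0$, and let $S$ be a closed interval of length $L\in(0,6]$ with $S\not\subseteq D_{k+1}$. Then some $q'\in S\setminus D_{k+1}$ has $\operatorname{dist}(q',C)\ge(1-s)L/36$.

*Proof.* Suppose $S\cap C=\emptyset$. Then $S$ lies in a gap $J$ (drop the index $J$), and $g\ge L/2$. If $S$ meets $D_{k+1}$, it contains an endpoint $m\pm\theta_{k+1}$ of the window; this is not in $D_{k+1}$, and by (2) it has distance $g-\theta_{k+1}\ge(1-s)g\ge(1-s)L/2$ from $C$. If $S$ does not meet $D_{k+1}$, the midpoint of $S$ is as required, as it has distance at least $L/2$ from $C$.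

Suppose $S\cap C\ne\emptyset$. By Lemma 9, $S$ contains an open interval of length $L/18$ inside some gap $J$, so $g\ge L/36$. Since $S\not\subseteq J$, $S$ contains an endpoint of $J$, say $m-g$ (the other case is symmetric), and hence $S\supseteq[m-g,\,m-g+L/18]$. Let $q'=m-g+\min(L/18,(1-s)g)$. Then $m-g<q'\le m-sg\le m-\theta_{k+1}$ by (2), so $q'\notin D_{k+1}$. And $\operatorname{dist}(q',C)=\min(L/18,(1-s)g)\ge(1-s)L/36$. $\square$

**Lemma 12.** Let the position at stage $n$ be $(x,t_w)$ with $x\in C$, $|w|=n$, and let II play some $y_n\ne(x,t_w\pm a_n)$. Then I has a strategy from there ensuring $z\notin T$.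

*Proof.* I keeps $p_k=(q_k,t_{w^k})$ for $k\ge n$, with $|w^k|=k$, $w^{k+1}\supset w^k$, and
$$\text{if }w^k=+^k,\ \text{then }q_k\notin D_k.\tag{4}$$
At stage $n$ this holds, as $C\cap D_n=\emptyset$.

**Step 1: the strategy.** At stage $k$ write $q,w$ for $q_k,w^k$ and suppress $k$ on $a,b,c$. Let II play $(q+h,t_w+v)$, $h^2+v^2\le a^2$. I chooses a sign $\varepsilon$ and answers $(q',t_w+\varepsilon c)$ with $q'$ in the slot $S=[q+h-\ell,q+h+\ell]$, $\ell=\sqrt{b^2-(v-\varepsilon c)^2}$.

* Case A: $w\ne+^k$. Then $\varepsilon=+$ iff $v\ge0$, as in Lemma 8.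
* Case B: $w=+^k$ and $v<b-c$. Then $\varepsilon=-$. Here $v+c\in[-b,b)$.
* Case C: $w=+^k$ and $v\ge b-c$. Then $\varepsilon=+$. Here $v-c\in[b-2c,b]$.

So $\ell$ is real in all cases, and $\ell>0$ unless $(h,v)=(0,\pm a)$. The abscissa $q'$ is the least maximizer of $\operatorname{dist}(\cdot,C)$ on the compact set $Q$, where $Q=S$ in Cases A and B and $Q=S\setminus D_{k+1}$ in Case C. Step 2 shows that $Q\ne\emptyset$. In Cases A and B, $w^{k+1}\ne+^{k+1}$, so (4) is vacuous at $k+1$; in Case C it holds by choice of $q'$. Case B occurs at most once.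

**Step 2: in Case C, $|h|\le h_k$, $\ell\ge f_k(|h|)\ge\lambda|h|$, and $S\not\subseteq D_{k+1}$.** This is where the windows are used: from outside $D_k$, II cannot force I into $D_{k+1}$. Since $b-c\le v\le\sqrt{a^2-h^2}$, we have $|h|\le h_k$; since moreover $v-c>0$, $\ell\ge f_k(|h|)$. Suppose $S\subseteq D_{k+1}$. As $S$ is connected, it lies in the window of one gap (write $m,\theta_k,\theta_{k+1}$), so $d':=|q+h-m|$ satisfies $d'+\ell<\theta_{k+1}$. By (4) $|q-m|\ge\theta_k$, so $|h|\ge\theta_k-d'$. Let $\eta=\min(\theta_k,h_k)$, so $\theta_{k+1}=\theta_k-\delta_k(\eta)$.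

If $|h|\le\theta_k$, then $|h|\le\eta$, and since $\delta_k$ is nondecreasing
$$f_k(|h|)=|h|-\delta_k(|h|)\ge\theta_k-d'-\delta_k(\eta)=\theta_{k+1}-d'>\ell .$$
If $|h|>\theta_k$, then $\theta_k<h_k$ and $f_k(|h|)\ge f_k(\theta_k)=\theta_{k+1}>\ell$. Both contradict $\ell\ge f_k(|h|)$.

**Step 3: $q_k\notin C$ for all $k>n$.** Always $2\ell\le2b_0<6$. If $\ell>0$ at stage $k$, then $q_{k+1}\notin C$: in Cases A and B because $C$ is nowhere dense, in Case C by Lemma 11 and Step 2. At stage $n$, $(h,v)\ne(0,\pm a)$, so $\ell>0$ and $q_{n+1}\notin C$. At later stages either $\ell>0$, or $(h,v)=(0,\pm a)$; in the latter case $\ell=0$, $S=\{q\}$, and $q'=q\notin C$.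

**Step 4: the distance to $C$ shrinks slowly.** Let $q=q_k\notin C$ and $d=\operatorname{dist}(q,C)$. We claim that in Cases A and C, $\operatorname{dist}(q',C)\ge d/400$.

Let $|h|\le d/2$. Then $q+h\in S$ lies in the same gap $J$ as $q$ and has distance at least $d/2$ from $C$. If $q+h\in Q$, we are done. Otherwise we are in Case C and $q+h\in D_{k+1}\cap J$. As $S\not\subseteq D_{k+1}$, $S$ contains an endpoint $m\pm\theta_{k+1}$ of the window of $J$. It belongs to $Q$, and its distance from $C$ is $g-\theta_{k+1}\ge g-\theta_k\ge g-|q-m|=d$, by (4).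

Let $|h|>d/2$. Then $L:=2\ell\ge2\lambda|h|\ge\lambda d$ (Lemma 8 in Case A, Step 2 in Case C), and $L<6$. In Case A, Lemma 9 gives a point of $S$ at distance at least $L/36\ge\lambda d/36$ from $C$. In Case C, Lemma 11 gives a point of $Q$ at distance at least $(1-s)\lambda d/36>0.134\cdot0.7\,d/36>d/400$.

**Step 5: the limit.** Case B occurs at most once. So from some stage on the distance to $C$, which is positive by Step 3, is multiplied by at least $\frac1{400}$ per stage. Hence there is $c^*>0$ with $\operatorname{dist}(q_k,C)\ge c^*400^{-k}$ for all $k>n$. Let $q_\infty=\lim q_k$. As $|q_\infty-q_k|\le|z-p_k|\le7\cdot7000^{-k}$, $q_\infty\in C$ is impossible.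

So $z=(q_\infty,\kappa)$ with $\kappa\in K$ and $q_\infty\notin C$. If some sign of $\kappa$ is $-$, then $\kappa\ne r_0$, and $z\notin T$. If all signs are $+$, then by (4) $q_k\notin D_k\supseteq G$ for all $k\ge n$. Since $G$ is open, $q_\infty\notin G$, and again $z\notin T$. $\square$

### 5.7. Reading off the uniformization

By hypothesis the game with target $T$ is determined, and by 5.5 II has a winning strategy $\tau$. Given $u\in2^\omega$, let $x\in9\mathcal C$ be the point with $f(x)=u$. I opens at $(x,0)$ and, as long as $\tau$ plays $(x,t_w+\varepsilon_na_n)$ from $(x,t_w)$ with $\varepsilon_n=\pm$, he answers $(x,t_w+\varepsilon_nc_n)$; this is legal, as $a_n-c_n=b_n$. By Lemma 12 $\tau$ never plays anything else, since otherwise I could defeat it. So $z=(x,\kappa_u)$ with $\kappa_u\in K$. Since $z\in T$ and $x\in C$ (so $x\notin G$), $A(u,y_{\kappa_u})$ holds. Thus $u\mapsto y_{\kappa_u}$ uniformizes $A$. This proves Theorem A. $\blacksquare$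

## 6. Other dimensions and stronger axioms

**Dimension.** Let $M\models\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$. Multiplying an undetermined target by copies of $\mathbb R$ and using Lemma 2, we see that in $L(\mathbb R)^M$ there are undetermined $(\alpha,\beta,\rho)$ games on $\mathbb R^d$ for all $d\ge2$ and undetermined $(\alpha,\beta)$ games on $\mathbb R^d$ for all $d\ge1$. Together with the quoted result (1): over $\mathsf{ZF}+\mathsf{DC}$ (assumed consistent with $\mathsf{AD}$), $\mathsf{AD}$ proves the determinacy of all Schmidt $(\alpha,\beta,\rho)$ games on $\mathbb R^d$ iff $d=1$, and of all Schmidt $(\alpha,\beta)$ games on $\mathbb R^d$ for no $d\ge1$.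

**Strength.** Theorems A and B are proved in $\mathsf{ZF}$. So the answers to (a) and (b) remain negative for any strengthening of $\mathsf{AD}$ that is consistent, together with $\mathsf{ZF}+\mathsf{DC}$, with the failure of $\mathsf{Unif}$. By Woodin's theorem that $\mathsf{AD}+V=L(\mathbb R)$ implies $\mathsf{AD}^+$, this applies to $\mathsf{AD}^+$. That theorem is used only in this remark.
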